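\title{Robustly transitive surface endomorphisms homotopic to a homothety have no critical points}

\begin{abstract}
We show that a $C^1$-robustly transitive endomorphism of the torus or of the Klein bottle that is homotopic to a homothety has no critical points. The main step is that a transitive $C^1$ map homotopic to $nI$, $|n|\ge2$, admits no strictly invariant continuous cone field. We lift to the plane and collect the displacements of curves tangent to the cones into a proper convex cone $K$. An edge of $K$ yields a continuous function that semiconjugates the map to an expansion and is constant on an open set, which is incompatible with a dense orbit. The same method shows that a strictly invariant cone field and transitivity force the eigenvalues of an expanding linear part to have different moduli. An explicit example shows that transitivity cannot be dropped.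
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection*{The question}

Let $M$ be the torus $\mathbb{T}^2=\mathbb{R}^2/\mathbb{Z}^2$ or the Klein bottle $\mathbb{K}^2$, the quotient of $\mathbb{R}^2$ by the group generated by $\alpha(x,y)=(x+1,y)$ and $\beta(x,y)=(-x,y+1)$. In both cases we write $M=\Gamma\backslash\mathbb{R}^2$, with projection $\pi$ and $[x,y]=\pi(x,y)$. The group $\Gamma$ consists of Euclidean isometries, so $M$ carries a flat metric, to which all lengths and angles refer.

An \emph{endomorphism} of $M$ is a $C^1$ map $F:M\to M$, not necessarily invertible. A point $p$ is a \emph{critical point} of $F$ if $DF(p)$ is not surjective. The map $F$ is \emph{transitive} if it has a dense forward orbit, and \emph{$C^1$-robustly transitive} if every map in some $C^1$-neighborhood of $F$ is transitive. A \emph{homothety} is the endomorphism induced by a scalar matrix $nI$ with $n$ a nonzero integer: $x\mapsto nx$ on $\mathbb{T}^2$, and $[x,y]\mapsto[nx,ny]$ with $n$ odd on $\mathbb{K}^2$. More generally, for nonzero integers $\mu,\lambda$ with $\lambda$ odd, $\operatorname{diag}(\mu,\lambda)$ induces the endomorphism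 $[x,y]\mapsto[\mu x,\lambda y]$ of $\mathbb{K}^2$. ``Homotopic'' means freely homotopic.

A homothety with $|n|\ge2$ is robustly transitive. Indeed, a map $G$ that is $C^1$-close to it satisfies $|DG\,w|\ge\frac32|w|$ for all tangent vectors $w$. Such a $G$ is a covering map, so a lift $\tilde G$ is a diffeomorphism of the plane whose inverse is $\frac23$-Lipschitz, and $\tilde G$ maps each disc of radius $r$ over a disc of radius $\frac32r$. Hence $G^k(U)=M$ for every nonempty open $U$ and all large $k$. The sets $\bigcup_kG^{-k}(V)$, with $V$ in a countable base, are therefore open and dense, and by Baire's theorem some point lies in all of them; its orbit is dense. This argument needs expansion in every direction. At a critical point some direction is killed, and the most one can hope for is a family of directions that survives and is expanded.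

A \emph{cone field} on $M$ is a family
\[
C(p)=\{w\in T_pM\setminus\{0\}:\ \angle(w,E(p))\le\omega(p)\}\cup\{0\},
\]
where $E$ is a continuous line field and $\omega:M\to(0,\pi/2)$ is continuous. Equivalently, $C(p)$ is a closed arc in the circle of lines of $T_pM$, neither a point nor the whole circle, with endpoints depending continuously on $p$; the line $E(p)$ is the midpoint of the arc and $2\omega(p)$ is its length. We say that $F$ \emph{admits a strictly invariant cone field} if there are a cone field $C$ and an integer $\ell\ge1$ with
\begin{equation}\label{eq:cone}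
DF^\ell\bigl(C(p)\setminus\{0\}\bigr)\subset\operatorname{int}C(F^\ell(p))\qquad\text{for all }p\in M .
\end{equation}
The interior is taken in the tangent plane and does not contain $0$, so \eqref{eq:cone} keeps the kernel of $DF^\ell(p)$ outside the cone. The map $F$ is \emph{partially hyperbolic} if, in addition, there is $\sigma>1$ with $|DF^\ell w|\ge\sigma|w|$ for all $w\in C$. The strict inclusion in \eqref{eq:cone} is part of the definition; without it, $x\mapsto nx$ with a constant cone would qualify for $|n|\ge2$.

The following results are known. We use (K1) and (K2) without proof; (K3) motivates the question.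
\begin{itemize}
\item[(K1)] A $C^1$-robustly transitive surface endomorphism with critical points is partially hyperbolic, and the surface is $\mathbb{T}^2$ or $\mathbb{K}^2$.
\item[(K2)] The action of a $C^1$-robustly transitive surface endomorphism on the first homology group has at least one eigenvalue of modulus greater than one; equivalently, the map is homotopic to a linear endomorphism with at least one eigenvalue of modulus greater than one.
\item[(K3)] Let $L$ be a linear endomorphism of $\mathbb{T}^2$ with real eigenvalues $\mu,\lambda$ satisfying $1<|\mu|\ll|\lambda|$, meaning that $|\lambda|$ is large enough compared with $|\mu|$ that the eigenspaces generate a dominated splitting. Then there are $C^1$-robustly transitive endomorphisms homotopic to $L$ with critical points that persist under small $C^1$-perturbations. The same holds on $\mathbb{K}^2$ for $L=\operatorname{diag}(\mu,\lambda)$ with $\mu,\lambda$ nonzero integers, $\lambda$ odd and $1<|\mu|\ll|\lambda|$.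
\end{itemize}
In (K3) the linear model has a strongly preferred direction. A homothety has none, and Lizana and Ranter \cite{LR} ask about this case:
\begin{quote}
Is there a $C^1$-robustly transitive endomorphism of $\mathbb{T}^2$ or $\mathbb{K}^2$ that has a critical point and is homotopic to a homothety?
\end{quote}
The homothety $L$ itself admits no strictly invariant cone field, because at the fixed point $\pi(0)$ the derivative $DL^\ell=n^\ell I$ maps every cone onto itself. In view of (K1) this suggests a negative answer. However, the homotopy class of $L$ contains maps far from $L$, and Proposition~\ref{prop:example} below shows that some of them are partially hyperbolic with critical points. So the homotopy class alone is no obstruction, and a proof has to use transitivity.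

\subsection*{Results}

\begin{theorem}\label{thm:main}
Let $M\in\{\mathbb{T}^2,\mathbb{K}^2\}$. No $C^1$-robustly transitive endomorphism of $M$ with a critical point is homotopic to a homothety.
\end{theorem}

\begin{theorem}\label{thm:cones}
Let $M\in\{\mathbb{T}^2,\mathbb{K}^2\}$ and let $F:M\to M$ be $C^1$ and homotopic to a homothety $nI$ with $|n|\ge2$ ($n$ odd on $\mathbb{K}^2$). If $F$ is transitive, then $F$ admits no strictly invariant cone field.
\end{theorem}

Theorem~\ref{thm:cones} needs neither robustness nor expansion along the cones.

\begin{proof}[Proof of Theorem~\ref{thm:main} from Theorem~\ref{thm:cones}]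
Let $F$ be robustly transitive, with a critical point, and homotopic to $nI$. On $H_1(\mathbb{T}^2;\mathbb{R})=\mathbb{R}^2$ the map $F$ acts as $nI$. On the Klein bottle $\beta\alpha\beta^{-1}=\alpha^{-1}$, so $H_1(\mathbb{K}^2;\mathbb{R})=\mathbb{R}$ is generated by the class of $\beta$, and $F$ acts as multiplication by $n$. Thus $n=\pm1$ contradicts (K2). If $|n|\ge2$, then $F$ admits a strictly invariant cone field by (K1), contrary to Theorem~\ref{thm:cones}.
\end{proof}

Two further results, not needed for Theorem~\ref{thm:main}, extend Theorem~\ref{thm:cones} to all linear parts whose eigenvalues have equal modulus greater than one and show that transitivity cannot be dropped.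

\begin{theorem}\label{thm:eigen}
\begin{itemize}
\item[(i)] Let $F:\mathbb{T}^2\to\mathbb{T}^2$ be $C^1$ and transitive, with a strictly invariant cone field, and suppose that its action $A$ on $H_1(\mathbb{T}^2)=\mathbb{Z}^2$ has spectral radius greater than one. Then the eigenvalues of $A$ are real with different absolute values.
\item[(ii)] Let $F:\mathbb{K}^2\to\mathbb{K}^2$ be $C^1$ and transitive, with a strictly invariant cone field, and homotopic to $\operatorname{diag}(\mu,\lambda)$, where $\mu,\lambda$ are nonzero integers, not both of modulus one, and $\lambda$ is odd. Then $|\mu|\ne|\lambda|$.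
\end{itemize}
\end{theorem}

\begin{proposition}\label{prop:example}
For every odd $n\ge3$ there is a non-transitive, partially hyperbolic $C^1$ endomorphism with critical points homotopic to $nI$, both on $\mathbb{T}^2$ and on $\mathbb{K}^2$.
\end{proposition}

Section~\ref{sec:models} shows the two ideas of the proof in special cases. Sections~\ref{sec:curves} and~\ref{sec:K} develop them for periodic cone fields in the plane. Section~\ref{sec:scalar} proves Theorems~\ref{thm:cones} and~\ref{thm:eigen}(ii), Section~\ref{sec:eigen} proves Theorem~\ref{thm:eigen}(i), and Section~\ref{sec:example} proves Proposition~\ref{prop:example}.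

\section{Two model cases}\label{sec:models}

In this section $F$ is a $C^1$ map of $\mathbb{T}^2$ with a lift $f$ satisfying $f(z+m)=f(z)+nm$ for $m\in\mathbb{Z}^2$, where $n\ge2$. The cones are \emph{half-cones} $C^+(z)$: closed sectors of angle less than $\pi$, continuous and $\mathbb{Z}^2$-periodic in $z$, with $Df(z)(C^+(z)\setminus\{0\})\subset\operatorname{int}C^+(f(z))$.

\subsection*{Constant cones}
Suppose that $C^+$ does not depend on $z$. Since $Df$ is periodic, compactness gives a closed sector $C'\subset\operatorname{int}C^+\cup\{0\}$ with $Df(z)C^+\subset C'$ for all $z$. Directions of integer vectors are dense, so there is $m\in\mathbb{Z}^2$ in $C^+\setminus C'$. As $C'$ is closed and convex,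
\[
nm=f(m)-f(0)=\int_0^1Df(tm)\,m\,dt\in C',
\]
a contradiction. So a constant cone is impossible even without transitivity. The point is that the displacement of a curve joining $z$ to $z+m$ is transformed by the linear part $nI$, which cannot move a direction inward. For variable cones, the role of the fixed sector is played by a cone $K$ generated by displacements of curves tangent to $C^+$. The margin between $C'$ and $C^+$ need not survive this passage: an edge of $K$ can be the class of a closed curve of the torus whose tangent lies in the interior of the cones. The second model shows what the margin gives in that case.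

\subsection*{A skew product}
Suppose that $f(x,y)=(nx+\varphi(y),g(y))$ with $\varphi(y+1)=\varphi(y)$, $g(y+1)=g(y)+n$ and $g(0)=0$, and assume:
\begin{itemize}
\item[(a)] $(-1,0)\in\operatorname{int}C^+(x,0)$ for all $x$;
\item[(b)] there is $b$ such that the height $y$ decreases by at most $b$ along any curve tangent to $C^+$.
\end{itemize}
The example of Section~\ref{sec:example} has these properties (Remark~\ref{rem:example}). We claim that $F$ is not transitive.

By (a) and compactness, for small $|y_0|$ the vectors $(-1,\pm y_0)$ lie in $C^+$ throughout the strip $|y|\le|y_0|$. So the segments from $(0,0)$ to $(-1,y_0)$ and from $(-1,y_0)$ to $(-2,0)$ are tangent to $C^+$, and so are their images under $f^k$. These images go from height $0$ to height $g^k(y_0)$ and from height $g^k(y_0)$ to height $0$. By (b), $|g^k(y_0)|\le b$ for all $k$. Thus a band around $y=0$ does not take part in the vertical growth of order $n^k$.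

To measure that growth, put $u(x,y)=\lim_kn^{-k}g^k(y)$. The limit is uniform, since $g(y)-ny$ is bounded by some $c$ and consecutive terms differ by at most $cn^{-k-1}$. The function $u$ is continuous and satisfies $u(x+1,y)=u(x,y)$, $u(x,y+1)=u(x,y)+1$ and $u\circ f=nu$. It therefore induces a continuous surjection $\bar u:\mathbb{T}^2\to\mathbb{R}/\mathbb{Z}$ with $\bar u\circ F=n\bar u$, and we have just shown that $\bar u=0$ on an open band. A dense orbit enters the band, and from then on $\bar u=0$ along it. Its image under $\bar u$ is finite, whereas the image of a dense set under a continuous surjection is dense.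

The general proof must produce each ingredient from the cone field alone: the two segments (Lemma~\ref{lem:fat}), the bound (b) (Lemma~\ref{lem:graph}), and a linear functional $\eta$ in place of the height together with a periodic curve in place of the line $y=0$ (Lemmas~\ref{lem:K} and~\ref{lem:edge}).

\section{Curves tangent to a periodic field of half-cones}\label{sec:curves}

Sections~\ref{sec:curves} and~\ref{sec:K} take place in the following setting.

\medskip
\noindent\textbf{Setting (S).} $\Lambda\subset\mathbb{R}^2$ is a lattice and $B$ is a linear map with $B\Lambda\subset\Lambda$. The map $f:\mathbb{R}^2\to\mathbb{R}^2$ is $C^1$ and $f(z+m)=f(z)+Bm$ for $m\in\Lambda$. The functions $v:\mathbb{R}^2\to S^1$ and $\omega:\mathbb{R}^2\to(0,\pi/2)$ are continuous and $\Lambda$-periodic, and the half-cones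
\[
C^+(z)=\{w\ne0:\ \angle(w,v(z))\le\omega(z)\}\cup\{0\}
\]
satisfy $Df(z)(C^+(z)\setminus\{0\})\subset\operatorname{int}C^+(f(z))$ for all $z$.
\medskip

First we make the strict inclusion uniform. On the set of pairs $(z,w)$ with $w\in C^+(z)$ and $|w|=1$, the function $\omega(f(z))-\angle(Df(z)w,v(f(z)))$ is continuous and positive. It is $\Lambda$-periodic in $z$, because $Df$ is periodic and $B\Lambda\subset\Lambda$. By compactness it is at least $\delta$ for some $\delta\in(0,\min\omega)$. Put
\[
C'(z)=\{w\ne0:\ \angle(w,v(z))\le\omega(z)-\delta\}\cup\{0\}.
\]
Then $Df(z)$ maps $C^+(z)\setminus\{0\}$ into $C'(f(z))\setminus\{0\}$.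

A \emph{$C^+$-curve} is a piecewise $C^1$ curve $\gamma$, defined on a compact interval of positive length, whose one-sided derivatives at every parameter $t$ are nonzero and lie in $C^+(\gamma(t))$; \emph{$C'$-curves} are defined in the same way. Every $C'$-curve is a $C^+$-curve. Both classes are closed under concatenation, restriction, parametrization by arclength and translation by $\Lambda$. The map $f$, and hence every $f^k$ with $k\ge1$, sends $C^+$-curves to $C'$-curves.

The margin $\delta$ allows us to move the endpoints of a $C'$-curve by a definite amount.

\begin{lemma}[Fattening]\label{lem:fat}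
There is $r\in(0,\frac14)$ with the following property. If $\gamma$ is a $C'$-curve from $p$ to $q$ of length $T\ge1$, and $|p'-p|\le r$, $|q'-q|\le r$, then there is a $C^+$-curve from $p'$ to $q'$.
\end{lemma}

\begin{proof}
By uniform continuity, choose $r<\frac14$ with $\arcsin2r<\delta/4$ such that $|z-z'|\le r$ implies $\angle(v(z),v(z'))<\delta/4$ and $|\omega(z)-\omega(z')|<\delta/4$. Parametrize $\gamma$ by arclength on $[0,T]$ and put
\[
\tilde\gamma(t)=\begin{cases}\gamma(t)+(1-2t)(p'-p), & 0\le t\le\frac12,\\ \gamma(t), & \frac12\le t\le T-\frac12,\\ \gamma(t)+(1-2(T-t))(q'-q), & T-\frac12\le t\le T.\end{cases}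
\]
This curve goes from $p'$ to $q'$, and $|\tilde\gamma-\gamma|\le r$, $|\tilde\gamma'-\gamma'|\le2r<1=|\gamma'|$. Hence $\tilde\gamma'\ne0$ and $\angle(\tilde\gamma',\gamma')\le\arcsin2r<\delta/4$, so
\[
\angle(\tilde\gamma',v(\tilde\gamma))<\tfrac\delta4+(\omega(\gamma)-\delta)+\tfrac\delta4<\omega(\tilde\gamma).\qedhere
\]
\end{proof}

If $C^+$-curves could close up in the plane, a function monotone along them would carry no information, and nothing would keep the cone of displacements from being the whole plane. The topology of the plane excludes this.

\begin{lemma}\label{lem:noclosed}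
There is no closed $C^+$-curve in $\mathbb{R}^2$.
\end{lemma}

\begin{proof}
We build a flow without fixed points that crosses every $C^+$-curve from the same side. A closed $C^+$-curve would then bound a disc that traps the flow, forcing a fixed point.

\emph{The flow.} Let $J$ be the rotation by $+\pi/2$ and $c_0=\cos(\max\omega)>0$. For $w\in C^+(z)$ we have $\det(w,Jv(z))=\langle w,v(z)\rangle\ge c_0|w|$. Convolving $Jv$ with a narrow bump function gives a smooth $\Lambda$-periodic field $X$ with $|X-Jv|<c_0$, so $\det(w,X(z))>0$ for all $w\in C^+(z)\setminus\{0\}$. In particular $X$ has no zeros. It is bounded, so its flow $\Phi_s$ is defined for all $s\in\mathbb{R}$. By the flow-box theorem, every point has a neighborhood with smooth coordinates $\Psi=(\xi,\zeta)$ in which $X=\partial_\zeta$; replacing $\xi$ by $-\xi$ if necessary, $\det D\Psi>0$. Then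
\[
d\xi(w)=\det(D\Psi\,w,D\Psi\,X)=\det D\Psi\cdot\det(w,X),
\]
which is bounded below by a positive constant for unit vectors $w\in C^+(z)$ and $z$ in a compact part of the box, while $|d\zeta(w)|$ is bounded above. So along a $C^+$-curve inside the box $\xi$ is strictly increasing, and the curve is locally the graph of a Lipschitz function of $\xi$.

\emph{Reduction to a simple curve.} Let $c$ be a closed $C^+$-curve, parametrized by arclength and extended with period $T$. At the joint both one-sided derivatives lie in $C^+$, so the graph description holds near every parameter. By compactness there is $\varepsilon>0$ such that $c$ is injective on every interval of length less than $\varepsilon$. The set of pairs $(s,t)$ with $0\le s\le T$, $s<t\le s+T$ and $c(s)=c(t)$ contains $(0,T)$, and $t-s\ge\varepsilon$ on it, so it is compact. Take a pair with $t-s$ minimal. Then $c|_{[s,t]}$ is a closed $C^+$-curve, and it is simple by minimality. We replace $c$ by it.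

\emph{The flow crosses $c$ in one direction.} By the Jordan curve theorem, $\mathbb{R}^2\setminus c$ has one bounded component $D$ and one unbounded component, and each has boundary $c$. Let $p\in c$. In a flow box around $p$, a short arc of $c$ through $p$ is a Lipschitz graph, and the rest of $c$ is a compact set not containing $p$. Choose a small interval $I'$ around $\zeta(p)$ and then a much smaller interval $I$ around $\xi(p)$; the open rectangle $W=I\times I'$ misses the rest of $c$, and $c\cap W$ is the graph of a continuous function $I\to I'$. The set $W\setminus c$ has two connected pieces, above and below the graph. Since $p$ is in the boundary of both components of $\mathbb{R}^2\setminus c$, one piece lies in $D$ and the other in the unbounded component. Every $p'\in c\cap W$ flows into the upper piece for small $s>0$ and into the lower piece for small $s<0$. So the property ``$\Phi_s(p')\in D$ for all small $s>0$'' holds for all points of $c\cap W$ or for none, and by connectedness for all points of $c$ or for none. In the second case it holds for the reversed flow. Replacing $X$ by $-X$ if necessary, we may assume that it holds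 for all points of $c$.

\emph{A fixed point.} We claim that $\Phi_s(\overline D)\subset\overline D$ for $s\ge0$. Otherwise some $z\in\overline D$ has a largest time $s_0$ with $\Phi_s(z)\in\overline D$ for $0\le s\le s_0$. If $\Phi_{s_0}(z)\in D$, the trajectory stays in the open set $D$ a little longer; if $\Phi_{s_0}(z)\in c$, it enters $D$ at once. Both contradict the choice of $s_0$. By Schoenflies' theorem $\overline D$ is homeomorphic to a closed disc, so by Brouwer's theorem $\Phi_{1/j}$ has a fixed point $p_j\in\overline D$ for each $j\ge1$. The trajectory of $p_j$ has period $1/j$, so $|\Phi_s(p_j)-p_j|\le\sup|X|/j$ for all $s$. A limit point $p_*$ of $(p_j)$ satisfies $\Phi_s(p_*)=p_*$ for all $s$, that is, $X(p_*)=0$, a contradiction.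
\end{proof}

\section{The cone of displacements and the collapse lemma}\label{sec:K}

We want a cone that contains, up to bounded error, the displacement of every $C'$-curve, and whose edges are realized by closed curves on the torus $\mathbb{R}^2/\Lambda$. The closure of all limiting directions of displacements would have the first property, but its edges could a priori be irrational. Lemma~\ref{lem:fat} lets us round curves to a finite net, and this makes the cone finitely generated by lattice vectors.

\begin{lemma}\label{lem:graph}
There are a finite nonempty set $Z\subset\Lambda\setminus\{0\}$ and a constant $b$ such that: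
\begin{itemize}
\item[(a)] for each $e\in Z$ there are $a\in\mathbb{R}^2$ and a $C^+$-curve from $a$ to $a+e$;
\item[(b)] for every $C'$-curve from $p$ to $q$ there are integers $c_e\ge0$ with $\bigl|q-p-\sum_{e\in Z}c_ee\bigr|\le b$.
\end{itemize}
\end{lemma}

\begin{proof}
Let $r$ be as in Lemma~\ref{lem:fat}. Choose $a_1,\dots,a_k$ such that every point of the plane is within distance $r$ of some $a_i+m$, $m\in\Lambda$. Define a directed multigraph $G$ on the vertices $1,\dots,k$: there is an edge $i\to i'$ with label $m\in\Lambda$ whenever $|a_{i'}+m-a_i|\le1+2r$ and there is a $C^+$-curve from $a_i$ to $a_{i'}+m$. The inequality bounds the labels, say by $b_1$, so $G$ is finite. Let $Z$ be the finite set of sums of labels along simple cycles of $G$, loops included.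

For a cycle $i_0\to i_1\to\dots\to i_s=i_0$ with labels $m_1,\dots,m_s$, translate the curve of the $j$-th edge by $m_1+\dots+m_{j-1}$ and concatenate. The result is a $C^+$-curve from $a_{i_0}$ to $a_{i_0}+\sum_jm_j$. This proves (a), and $0\notin Z$ by Lemma~\ref{lem:noclosed}.

Let $\gamma$ be a $C'$-curve from $p$ to $q$, parametrized by arclength on $[0,T]$, and let $T_0=\lfloor T\rfloor$. For $0\le j\le T_0$ choose $a_{i_j}+m_j$ within $r$ of $\gamma(j)$. Lemma~\ref{lem:fat}, applied to $\gamma|_{[j,j+1]}$, gives a $C^+$-curve from $a_{i_j}+m_j$ to $a_{i_{j+1}}+m_{j+1}$, and these two points are at distance at most $1+2r$. Translating by $-m_j$, we see that $i_j\to i_{j+1}$ is an edge with label $m_{j+1}-m_j$. So $\gamma$ determines a walk with $T_0$ edges and label sum $m_{T_0}-m_0$. A walk with at least $k$ edges repeats a vertex; the part between two closest repetitions is a simple cycle, and deleting it leaves a shorter walk. Deleting cycles until fewer than $k$ edges remain, we get $|m_{T_0}-m_0-\sum c_ee|\le(k-1)b_1$ with integers $c_e\ge0$. Since $|q-\gamma(T_0)|<1$, we also have $|q-p-(m_{T_0}-m_0)|\le1+2r+\max_{i,i'}|a_i-a_{i'}|$.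 This proves (b).

Finally, since $v$ is continuous and bounded, Peano's theorem gives a solution of $\gamma'=v(\gamma)$ on $[0,k]$. It is a $C'$-curve of length $k$ because $\delta<\min\omega$. Its walk has $k$ edges and so contains a simple cycle; thus $Z\ne\emptyset$.
\end{proof}

Let $K=\{\sum_{e\in Z}t_ee:\ t_e\ge0\}$. It is a convex cone and $K\ne\{0\}$. Recall Carath\'eodory's theorem for cones: every element of $K$ is a nonnegative combination of linearly independent elements of $Z$. In particular $K$ is a finite union of closed sets, hence closed.

\begin{lemma}\label{lem:K}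
\begin{itemize}
\item[(a)] $K\ne\mathbb{R}^2$.
\item[(b)] If $m\in\Lambda$ and some $C^+$-curve goes from a point $a$ to $a+m$, then $Bm\in K$. In particular $BK\subset K$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Suppose $K=\mathbb{R}^2$. We assemble a closed $C^+$-curve from the curves of Lemma~\ref{lem:graph}(a). The vector $-\sum_{e\in Z}e$ lies in $K$, so it is a nonnegative combination of linearly independent elements of $Z$. Written in a basis of $\Lambda$, this is a linear system with integer coefficients and a unique solution, so the coefficients are rational. Clearing denominators and moving everything to one side gives $\sum_{e\in Z}c_ee=0$ with every $c_e$ a positive integer.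

The \emph{class} of a closed curve in the torus $\mathbb{R}^2/\Lambda$ is the displacement in $\Lambda$ of any of its lifts. It does not depend on the starting point, and it is additive when one closed curve is inserted into another at a common point. Recall that the algebraic intersection number of closed curves of classes $e,e'$ is $\det(e,e')$ divided by the area of the torus, and that it vanishes for disjoint curves. So closed curves of noncollinear classes meet.

Let $g_e$ be the projection of the curve in Lemma~\ref{lem:graph}(a), a closed curve of class $e$ with one-sided derivatives in $C^+\setminus\{0\}$. Since $Z$ spans the plane, it contains noncollinear vectors $e_1,e_2$, and every other element of $Z$, being nonzero, is noncollinear with $e_1$ or with $e_2$. Order $Z=(e_1,e_2,\dots,e_s)$; then each $g_{e_j}$ with $j\ge2$ meets an earlier curve. Start with $g_{e_1}$ traversed $c_{e_1}$ times. For $j=2,\dots,s$, the closed curve built so far passes through a point of $g_{e_j}$; insert there $c_{e_j}$ traversals of $g_{e_j}$. The final curve has class $\sum c_ee=0$, so its lift is a closed $C^+$-curve in the plane, contrary to Lemma~\ref{lem:noclosed}.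

(b) Let $g$ be a $C^+$-curve from $a$ to $a+m$. The concatenation of $g,g+m,\dots,g+(j-1)m$ goes from $a$ to $a+jm$, and its image under $f$ is a $C'$-curve with displacement $jBm$. By Lemma~\ref{lem:graph}(b), $jBm$ is within $b$ of $K$, so $Bm$ is within $b/j$ of $K$ for all $j$, and $Bm\in K$. By Lemma~\ref{lem:graph}(a) this applies to each $e\in Z$, so $BK\subset K$.
\end{proof}

\begin{lemma}[An edge of $K$]\label{lem:edge}
There are $e\in Z$ and a sign such that $\eta=\pm\det(e,\cdot)$ satisfies $\eta\ge0$ on $Z$.
\end{lemma}

\begin{proof}
The set $K\setminus\{0\}$ is a nonempty, proper, closed subset of the connected space $\mathbb{R}^2\setminus\{0\}$, so it is not open and contains a boundary point $x$ of $K$. A closed convex set has a supporting line at each boundary point: there is a linear functional $\eta_0\ne0$ with $\eta_0(y)\ge\eta_0(x)$ for $y\in K$. Taking $y=0$ and $y=2x$ gives $\eta_0(x)=0$, so $\eta_0\ge0$ on $K$. Write $x=\sum t_ee$ with $t_e\ge0$ and pick $e$ with $t_e>0$. The terms $t_e\eta_0(e)$ are nonnegative with sum zero, so $\eta_0(e)=0$, and $\eta_0$ is a nonzero multiple of $\det(e,\cdot)$.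
\end{proof}

We can now carry out the second model computation in general. It needs a functional that is at once an expanding eigenvector of the transpose of $B$ and a supporting functional of $K$ along an edge.

\begin{lemma}[Collapse]\label{lem:collapse}
Let $N>1$ and let $\eta$ be a linear functional with $\eta\circ B=N\eta$, $\eta\ge0$ on $Z$, and $\eta(e)=0$ for some $e\in Z$. Then $u=\lim_kN^{-k}\eta\circ f^k$ exists, is continuous, satisfies $u\circ f=Nu$ and $u(z+m)=u(z)+\eta(m)$ for $m\in\Lambda$, and is constant on some nonempty open set.
\end{lemma}

\begin{proof}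
The function $\eta\circ f-N\eta=\eta\circ(f-B)$ is continuous and $\Lambda$-periodic, hence bounded by some $c_1$. With $u_k=N^{-k}\eta\circ f^k$ we get $|u_{k+1}-u_k|\le c_1N^{-k-1}$, so $u_k\to u$ uniformly and $u$ is continuous. The identities follow from $u_k\circ f=Nu_{k+1}$ and $u_k(z+m)=u_k(z)+N^{-k}\eta(B^km)=u_k(z)+\eta(m)$.

\emph{$u$ is nondecreasing along $C^+$-curves.} Let a $C^+$-curve go from $p$ to $q$. For $k\ge1$ its image under $f^k$ is a $C'$-curve, so Lemma~\ref{lem:graph}(b) and $\eta|_Z\ge0$ give $\eta(f^k(q)-f^k(p))\ge-b\|\eta\|$. Dividing by $N^k$ and letting $k\to\infty$ gives $u(q)\ge u(p)$.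

\emph{Constancy.} Let $g$ be a $C^+$-curve from $a$ to $a+e$, and let $\mathcal{G}$ be the bi-infinite concatenation of the curves $g+je$, $j\in\mathbb{Z}$. Along $\mathcal{G}$ the function $u$ is nondecreasing, and $u(a+je)=u(a)$ for all $j$ because $\eta(e)=0$. So $u\equiv c$ on $\mathcal{G}$ for a constant $c$, and $u\equiv Nc$ on $f(\mathcal{G})$. We pass to $f(\mathcal{G})$ because it is tangent to the narrower cones $C'$. It is a concatenation of translates of $f(g)$, which has positive length, so it has an arclength parametrization $\gamma:\mathbb{R}\to\mathbb{R}^2$. If $|z-\gamma(0)|<r$, Lemma~\ref{lem:fat} gives $C^+$-curves from $\gamma(-1)$ to $z$ and from $z$ to $\gamma(1)$, so $Nc\le u(z)\le Nc$. Thus $u$ is constant on the disc of radius $r$ around $\gamma(0)$.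
\end{proof}

\section{Linear parts with a scalar power}\label{sec:scalar}

\subsection*{From the surface to the plane}
Every element of $\Gamma$ has the form $w\mapsto Rw+t$ with $t\in\mathbb{Z}^2$ and $R\in\{I,\operatorname{diag}(-1,1)\}$. On $\mathbb{T}^2$ always $R=I$; on $\mathbb{K}^2$ the elements are $\gamma_{a,b}(x,y)=((-1)^bx+a,\,y+b)$ with $a,b\in\mathbb{Z}$. Let $\Lambda_0$ be the lattice of translations in $\Gamma$, so $\Lambda_0=\mathbb{Z}^2$ for $\mathbb{T}^2$ and $\Lambda_0=\mathbb{Z}\times2\mathbb{Z}$ for $\mathbb{K}^2$.

Let $A$ be an invertible linear map with $A\Gamma A^{-1}\subset\Gamma$. It induces $L_A:M\to M$ with $L_A\circ\pi=\pi\circ A$, and $A\Lambda_0\subset\Lambda_0$, since $A$ conjugates translation by $m$ to translation by $Am$. On $\mathbb{T}^2$ every integer matrix with nonzero determinant qualifies. On $\mathbb{K}^2$ the matrix $A=\operatorname{diag}(\mu,\lambda)$ with $\lambda$ odd qualifies, because $A\gamma_{a,b}A^{-1}=\gamma_{\mu a,\lambda b}$.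

\begin{lemma}\label{lem:lift}
If $F:M\to M$ is homotopic to $L_A$, then $F$ has a lift $\tilde F$ with
\begin{equation}\label{eq:equiv}
\tilde F\circ\gamma=A\gamma A^{-1}\circ\tilde F\qquad(\gamma\in\Gamma).
\end{equation}
\end{lemma}

\begin{proof}
Let $G_t$ be a homotopy from $L_A$ to $F$, and lift $G_t\circ\pi$ to a homotopy $\tilde G_t$ with $\tilde G_0=A$. For $\gamma\in\Gamma$, both $\tilde G_t\circ\gamma$ and $A\gamma A^{-1}\circ\tilde G_t$ lift $G_t\circ\pi$, and both equal $A\gamma$ at $t=0$. By uniqueness of lifts they agree for all $t$. Take $\tilde F=\tilde G_1$.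
\end{proof}

By induction, \eqref{eq:equiv} gives $\tilde F^k\gamma=A^k\gamma A^{-k}\tilde F^k$, and in particular $\tilde F^k(z+m)=\tilde F^k(z)+A^km$ for $m\in\Lambda_0$. Setting (S) asks for oriented half-cones. The line field $E$ need not be orientable on $M$, and $DF^\ell$ may exchange the two halves; a sublattice of index at most two and an even iterate remove both problems.

\begin{lemma}\label{lem:reduce}
Let $F$ be $C^1$ and satisfy \eqref{eq:cone}, and let $\tilde F$ be a lift satisfying \eqref{eq:equiv}. There are a lattice $\Lambda\subset\Lambda_0$ and functions $v,\omega$ such that $f=\tilde F^{2\ell j}$ and $B=A^{2\ell j}$ satisfy \emph{(S)} for every $j\ge1$.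
\end{lemma}

\begin{proof}
Pull $C$, $E$ and $\omega$ back to the plane; they become $\Lambda_0$-periodic. Since the plane is simply connected, there is a continuous unit vector field $v$ spanning $E$. It defines $C^+$ with $C=C^+\cup(-C^+)$. For $m\in\Lambda_0$ we have $v(z+m)=\chi(m)v(z)$ with a sign that is independent of $z$ by continuity, and $\chi:\Lambda_0\to\{\pm1\}$ is a homomorphism. Let $\Lambda=\ker\chi$, a lattice of index at most two in $\Lambda_0$.

The set of pairs $(z,w)$ with $w\in C^+(z)\setminus\{0\}$ is connected, and on it $\langle D\tilde F^\ell(z)w,v(\tilde F^\ell z)\rangle$ is continuous and nonzero by \eqref{eq:cone}. So it has a constant sign $\epsilon$, that is, $D\tilde F^\ell(C^+\setminus\{0\})\subset\epsilon\operatorname{int}C^+$ everywhere. Applying this $2j$ times gives the cone condition for $f$. For $m\in\Lambda_0$ we have $D\tilde F^\ell(z+m)=D\tilde F^\ell(z)$, so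
\[
\langle D\tilde F^\ell(z+m)v(z+m),v(\tilde F^\ell(z+m))\rangle=\chi(m)\chi(A^\ell m)\langle D\tilde F^\ell(z)v(z),v(\tilde F^\ell z)\rangle .
\]
Both brackets have sign $\epsilon$, so $\chi(A^\ell m)=\chi(m)$. Hence $A^\ell\Lambda\subset\Lambda$ and $B\Lambda\subset\Lambda$.
\end{proof}

\subsection*{The semiconjugacy}
When a power of $A$ is a scalar, $B$ can be taken scalar, and then \emph{every} functional satisfies $\eta\circ B=N\eta$; in particular the one from Lemma~\ref{lem:edge} does. This is what singles out homotheties. The function $u$ does not, in general, descend to a map from $M$ to a circle that semiconjugates $F$ itself, because $\eta$ need not be compatible with $\beta$ or be an eigenvector for $A$. We therefore compare $F$ with its full linear model.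

\begin{lemma}\label{lem:H}
Suppose that $A^j=sI$ for integers $j\ge1$, $|s|\ge2$, and that $\tilde F$ satisfies \eqref{eq:equiv}. Then $H=\lim_kA^{-k}\tilde F^k$ exists uniformly, is continuous and surjective, and satisfies $H\circ\tilde F=A\circ H$ and $H\circ\gamma=\gamma\circ H$ for $\gamma\in\Gamma$. It induces a continuous surjection $h:M\to M$ with $h\circ F=L_A\circ h$.
\end{lemma}

\begin{proof}
The map $\tilde F-A$ is continuous and $\Lambda_0$-periodic, hence bounded by some $c_2$. Put $H_k=A^{-k}\tilde F^k$. Then $|H_{k+1}-H_k|\le c_2\|A^{-k-1}\|$, and $\sum_k\|A^{-k}\|<\infty$ because $A^{-(i+jq)}=s^{-q}A^{-i}$. So $H_k\to H$ uniformly and $|H-\mathrm{id}|\le c_3$ for a constant $c_3$. For $y\in\mathbb{R}^2$, the map $z\mapsto y-(H(z)-z)$ sends the closed disc of radius $c_3$ around $y$ to itself; a Brouwer fixed point satisfies $H(z)=y$. The identities follow from $H_k\tilde F=AH_{k+1}$ and $H_k\gamma=A^{-k}(A^k\gamma A^{-k})\tilde F^k=\gamma H_k$.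
\end{proof}

\begin{proposition}\label{prop:scalar}
Let $A$ be a linear map with $A^j=sI$ for integers $j\ge1$, $|s|\ge2$, and $A\Gamma A^{-1}\subset\Gamma$. Let $F:M\to M$ be a transitive $C^1$ map with a lift $\tilde F$ satisfying \eqref{eq:equiv}. Then $F$ admits no strictly invariant cone field.
\end{proposition}

\begin{proof}
Suppose that \eqref{eq:cone} holds. By Lemma~\ref{lem:reduce}, $f=\tilde F^{2\ell j}$ and $B=NI$ with $N=s^{2\ell}>1$ satisfy (S). Take $e$ and $\eta=\pm\det(e,\cdot)$ from Lemma~\ref{lem:edge}. Then $\eta\ne0$, and $\eta(\mathbb{Z}^2)\subset\mathbb{Z}$ because $e\in\mathbb{Z}^2$. The hypotheses of Lemma~\ref{lem:collapse} hold. Since $N^{-k}f^k=A^{-2\ell jk}\tilde F^{2\ell jk}$, the function $u$ of that lemma is $\eta\circ H$. So $\eta\circ H$ equals a constant $c$ on a nonempty open set $U\subset\mathbb{R}^2$.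

Let $x_0=\pi(z_0)$ have dense forward orbit and put $w_0=H(z_0)$. The points $h(F^kx_0)=\pi(A^kw_0)$, $k\ge0$, are dense in $M$, because $h$ is a continuous surjection. We show that they lie in a compact set of area zero.

The orbit of $x_0$ visits the open set $\pi(U)$ at infinitely many times; otherwise it would miss the nonempty open set obtained from $\pi(U)$ by removing finitely many points. At such a time $k$ there is $\gamma\in\Gamma$, $\gamma(w)=Rw+t$, with $\gamma\tilde F^k(z_0)\in U$, and Lemma~\ref{lem:H} gives
\[
c=\eta\bigl(H\gamma\tilde F^k(z_0)\bigr)=\eta\bigl(\gamma A^kw_0\bigr)=\eta(RA^kw_0)+\eta(t)\equiv\eta(RA^kw_0)\pmod 1 .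
\]
There are finitely many possibilities for $R$ and for the residue of $k$ modulo $j$, so two visiting times $k_0$ and $k_0+jq_0$ with $q_0\ge1$ share the same $R$. Put $\theta_0=\eta(RA^{k_0}w_0)\bmod1\in\mathbb{R}/\mathbb{Z}$. Since $A^{jq_0}=s^{q_0}I$, the congruence at the two times gives $s^{q_0}\theta_0=\theta_0$. Hence $\Theta=\{s^q\theta_0:q\ge0\}$ is finite.

Let $X=\{w\in\mathbb{R}^2:\ \eta(Rw)\bmod1\in\Theta\}$. It contains $A^{k_0+jq}w_0=s^qA^{k_0}w_0$ for all $q\ge0$. It is a union of parallel lines, finitely many of which meet any bounded set, and it is $\Lambda_0$-invariant because $\eta(R\Lambda_0)\subset\mathbb{Z}$. If $P$ is a closed fundamental parallelogram of $\Lambda_0$, then $\pi(X)=\pi(X\cap P)$, and $X\cap P$ is a finite union of compact segments. For $k\ge k_0$ write $k=k_0+jq+i$ with $0\le i<j$. Then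
\[
\pi(A^kw_0)\in L_A^i(\pi(X))=\pi\bigl(A^i(X\cap P)\bigr).
\]
So all the points $\pi(A^kw_0)$ lie in the union of a finite set and finitely many projected segments. This union is compact of area zero, hence a proper closed subset of $M$, contradicting density.
\end{proof}

\begin{proof}[Proof of Theorems~\ref{thm:cones} and~\ref{thm:eigen}(ii)]
For Theorem~\ref{thm:cones}, apply Lemma~\ref{lem:lift} and Proposition~\ref{prop:scalar} with $A=nI$, $j=1$, $s=n$. For Theorem~\ref{thm:eigen}(ii), suppose $|\mu|=|\lambda|$. Then $|\lambda|\ge2$, and $A=\operatorname{diag}(\mu,\lambda)$ satisfies $A^2=\lambda^2I$, so the same two results show that $F$ admits no strictly invariant cone field, a contradiction.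
\end{proof}

\begin{remark}
The strictness in \eqref{eq:cone} enters only through $\delta$ and Lemma~\ref{lem:fat}, which is used to discretize curves in Lemma~\ref{lem:graph} and to pass from a curve to an open set in Lemma~\ref{lem:collapse}; for $f=nI$ the function $u=\eta$ is nowhere locally constant. The condition $|s|\ge2$ makes the limits $u$ and $H$ converge. Dimension two is used in Lemmas~\ref{lem:noclosed} and~\ref{lem:K}(a). Transitivity is used only after the open set $U$ has been found.
\end{remark}

\section{Eigenvalues of equal modulus on the torus}\label{sec:eigen}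

\begin{proof}[Proof of Theorem~\ref{thm:eigen}(i)]
The eigenvalues of a real $2\times2$ matrix are real or complex conjugate, so if the conclusion fails, both eigenvalues of $A$ have the same modulus $\rho>1$. Then $A$ is invertible. Any lift satisfies $\tilde F(z+m)=\tilde F(z)+Am$ for $m\in\mathbb{Z}^2$, which is \eqref{eq:equiv}. There are three cases.

\emph{Case (a): $A$ is diagonalizable over $\mathbb{C}$ and its eigenvalues have arguments in $\pi\mathbb{Q}$.} This covers scalar matrices, real eigenvalues $\lambda,-\lambda$, and non-real eigenvalues with argument in $\pi\mathbb{Q}$. For some $j\ge1$ the $j$-th powers of both eigenvalues equal $\rho^j$, so $A^j=sI$ with $s=\rho^j>1$, and $s$ is an integer because $A^j$ is an integer matrix. Proposition~\ref{prop:scalar} gives a contradiction.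

In the two remaining cases we apply Lemma~\ref{lem:reduce} with $f=\tilde F^{2\ell}$ and $B=A^{2\ell}$, and use that $K$ is a closed cone with $\{0\}\ne K\ne\mathbb{R}^2$ and $BK\subset K$ (Lemma~\ref{lem:K}).

\emph{Case (b): the eigenvalues are non-real with argument $\phi\notin\pi\mathbb{Q}$.} In a suitable real basis, $B$ is $\rho^{2\ell}$ times the rotation by $2\ell\phi\notin\pi\mathbb{Q}$. In that basis the unit vectors of $K$ form a nonempty closed subset of the circle mapped into itself by this rotation. Every forward orbit of such a rotation is dense, so $K=\mathbb{R}^2$, a contradiction. Transitivity is not needed here.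

\emph{Case (c): $A=\lambda I+Q$ with $Q\ne0$, $Q^2=0$.} Now only one functional, up to scale, is an eigenvector, and we must show that it supports $K$ along an edge. The number $\lambda=\frac12\operatorname{tr}A$ is a rational root of the monic integer polynomial $\det(xI-A)$, so $\lambda\in\mathbb{Z}$, $|\lambda|\ge2$, and $Q$ is an integer matrix. Let $e_1\in\mathbb{Z}^2$ be a nonzero column of $Q$; then $\operatorname{im}Q=\ker Q=\mathbb{R}e_1$. Let $\eta=\det(e_1,\cdot)$. Then $\eta\circ Q=0$, so $\eta\circ A=\lambda\eta$, and $Qw=\kappa_0\eta(w)e_1$ with $\kappa_0\ne0$. Put $N=\lambda^{2\ell}$ and $\kappa=2\ell\kappa_0/\lambda$. From $A^p=\lambda^p(I+p\lambda^{-1}Q)$ we get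
\[
N^{-k}B^kw=w+k\kappa\,\eta(w)e_1 .
\]
If $w\in K$ and $\eta(w)\ne0$, divide by $k|\kappa\eta(w)|$ and let $k\to\infty$; since $K$ is a closed $B$-invariant cone, $\operatorname{sgn}(\kappa\eta(w))e_1\in K$. If $K$ contained $x,y$ with $\eta(x)>0>\eta(y)$, it would contain $\pm e_1$, hence all vectors $tx+t'e_1$ and $ty+t'e_1$ with $t\ge0$, $t'\in\mathbb{R}$, which fill the plane. So $\eta$ has a constant weak sign on $K$. Moreover $K$ contains $e_1$ or $-e_1$: by the limit above if $K\not\subset\mathbb{R}e_1$, and because $K\ne\{0\}$ otherwise. Replace $\eta$ by $-\eta$ if necessary, so that $\eta\ge0$ on $K$. Writing the element $\pm e_1$ of $K$ as $\sum t_ee$ with $t_e\ge0$ and applying $\eta$, we see that any $e\in Z$ with $t_e>0$ has $\eta(e)=0$. So Lemma~\ref{lem:collapse} applies.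

Since $\eta\circ\tilde F-\lambda\eta=\eta\circ(\tilde F-A)$ is bounded by some $c_4$, the functions $u_k=\lambda^{-k}\eta\circ\tilde F^k$ satisfy $|u_{k+1}-u_k|\le c_4|\lambda|^{-k-1}$ and converge uniformly. Along $k\in2\ell\mathbb{N}$ they are the functions of Lemma~\ref{lem:collapse}, so the limit $u$ is constant on a nonempty open set $U$. We have $u\circ\tilde F=\lambda u$ and $u(z+m)=u(z)+\eta(m)$ with $\eta(m)\in\mathbb{Z}$ for $m\in\mathbb{Z}^2$. Also $u-\eta$ is bounded, so the continuous function $u$ is onto $\mathbb{R}$. Hence $u$ induces a continuous surjection $\bar u:\mathbb{T}^2\to\mathbb{R}/\mathbb{Z}$ with $\bar u\circ F=\lambda\bar u$, constant on $\pi(U)$. A dense orbit visits $\pi(U)$ at two times $k<k'$, so $\theta=\bar u(x_0)$, for its initial point $x_0$, satisfies $\lambda^k\theta=\lambda^{k'}\theta$. The image of the orbit under $\bar u$ is then finite, but it must be dense in $\mathbb{R}/\mathbb{Z}$, a contradiction.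
\end{proof}

\section{A partially hyperbolic map with critical points homotopic to $nI$}\label{sec:example}

The example is a skew product that crushes two horizontal bands onto their core circles $y=0$ and $y=\frac12$. Between the bands it must then stretch vertically by a factor $G>n$ in order to have degree $n$ in $y$, and this makes a vertical cone strictly invariant there. Near the core circles the cones open up to contain the horizontal direction, and a shear tilts the kernel of $DF$ into the small gap that the cones leave.

\begin{proof}[Proof of Proposition~\ref{prop:example}]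
\emph{The map.} Let $n\ge3$ be odd, $0<b_1<b_2<\frac14$, $b_0=b_1/2$, and $G=n/(1-2(b_1+b_2))>n$. Define $\psi$ on $[-b_2,\frac12-b_2]$ by
\[
\psi(y)=0\ \ (|y|\le b_1),\qquad\psi(y)=\frac{|y|-b_1}{b_2-b_1}\ \ (b_1\le|y|\le b_2),\qquad\psi(y)=1\ \ (b_2\le y\le\tfrac12-b_2),
\]
and extend it with period $\frac12$; it is continuous and even. Define $g$ by $g(0)=0$, $g'=G\psi$. The integral of $g'$ over a period is $G(\frac12-2b_2)+G(b_2-b_1)=G(\frac12-b_1-b_2)=\frac n2$, so $g(y+\frac12)=g(y)+\frac n2$. Define $\varphi$ by $\varphi(0)=0$, $\varphi'=-2n(1-\psi)$ on $[-b_2,\frac12-b_2]$, and $\varphi'(y+\frac12)=-\varphi'(y)$. The function $\varphi'$ is continuous, as it vanishes at both ends of the interval. The function $\varphi(y+\frac12)+\varphi(y)$ has zero derivative, and its value at $0$ is $\int_0^{1/2}\varphi'=\int_0^{b_2}\varphi'-\int_{-b_2}^0\varphi'=0$, because $\psi$ is even. So $\varphi(y+\frac12)=-\varphi(y)$. For $|y|\le b_2$ we have $|g(y)|\le G(b_2-b_1)/2$, and $G$ stays bounded as $b_2\downarrow b_1$; we fix $b_2$ so close to $b_1$ that $|g(y)|\le b_0$ for $|y|\le b_2$. Put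
\[
F(x,y)=(nx+\varphi(y),\,g(y)),\qquad DF=\begin{pmatrix}n&\varphi'(y)\\0&g'(y)\end{pmatrix}.
\]
This is a $C^1$ map of $\mathbb{T}^2$, and all points with $|y|\le b_1$ are critical.

\emph{Symmetry.} Let $S(x,y)=(-x,y+\frac12)$, an involution of $\mathbb{T}^2$. For $\tau\in[0,1]$ let $F_\tau(x,y)=(nx+\tau\varphi(y),(1-\tau)ny+\tau g(y))$, a homotopy from $nI$ to $F$. If $F_\tau(x,y)=(x',y')$, then $F_\tau S(x,y)=(-x',y'+\frac n2)$ and $SF_\tau(x,y)=(-x',y'+\frac12)$. These agree on $\mathbb{T}^2$ because $n$ is odd. The regions
\[
R_1=\{|y|\le b_1\},\qquad R_2=\{b_1\le|y|\le b_2\},\qquad R_3=\{b_2\le y\le\tfrac12-b_2\}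
\]
and their images under $S$ cover $\mathbb{T}^2$.

\emph{The cones.} Denote by $t\in\mathbb{R}$ the line spanned by $(t,1)$ and by $t=\infty$ the horizontal line. For $-b_1\le y\le\frac12-b_1$, let $C(y)$ be the complement of the open arc of $\mathbb{R}\cup\{\infty\}$ that runs upward from $1$ to $\upsilon(y)$. Here $\upsilon=3$ for $|y|\le b_0$; as $|y|$ grows from $b_0$ to $b_1$, $\upsilon$ moves continuously upward from $3$ through $\infty$ to $-1$; and $\upsilon=-1$ for $b_1\le y\le\frac12-b_1$, where $C(y)=\{|t|\le1\}$. Extend $C$ by $S$-invariance, that is, let $C(y+\frac12)$ be the image of $C(y)$ under $t\mapsto-t$ (Figure~\ref{fig:cones}). Since $C(-b_1)=C(\frac12-b_1)=\{|t|\le1\}$ is symmetric, $C$ is a cone field on $\mathbb{T}^2$. It satisfies $\{|t|<1\}\subset\operatorname{int}C(y)$ for all $y$, and $C(y)=\{|t|\le1\}$ on $R_2\cup R_3$.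

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.2]
\begin{scope}[shift={(0,0)}]
\fill[gray!60] (0,0) -- (45:1) arc (45:198.4:1) -- cycle;
\fill[gray!20] (0,0) -- (225:1) arc (225:378.4:1) -- cycle;
\draw[dashed] (206.6:1.25) -- (26.6:1.25);
\draw[->,thick] (0,0) -- (-0.85,0);
\node at (0,-1.35) {$|y|\le b_0$};
\end{scope}
\begin{scope}[shift={(3.2,0)}]
\fill[gray!60] (0,0) -- (45:1) arc (45:135:1) -- cycle;
\fill[gray!20] (0,0) -- (225:1) arc (225:315:1) -- cycle;
\draw[->,thick] (0,0) -- (0,0.85);
\node at (0,-1.35) {$b_1\le y\le\frac12-b_1$};
\end{scope}
\begin{scope}[shift={(6.4,0)}]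
\fill[gray!60] (0,0) -- (-18.4:1) arc (-18.4:135:1) -- cycle;
\fill[gray!20] (0,0) -- (161.6:1) arc (161.6:315:1) -- cycle;
\draw[dashed] (153.4:1.25) -- (-26.6:1.25);
\draw[->,thick] (0,0) -- (0.85,0);
\node at (0,-1.35) {$|y-\frac12|\le b_0$};
\end{scope}
\end{tikzpicture}
\caption{The cones $C(y)$ of the example at three ranges of the height $y$. The half containing the vector $(0,1)$ is dark and its opposite is light. The dashed lines are the kernels of $DF$ in the two critical bands; they lie in the gaps. The dark half contains $(-1,0)$ near $y=0$ and $(1,0)$ near $y=\frac12$.}\label{fig:cones}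
\end{figure}

\emph{Strict invariance with $\ell=1$.} Since $S$ commutes with $F$ and preserves $C$, it suffices to treat $R_1,R_2,R_3$.
\begin{itemize}
\item On $R_1$ we have $g(y)=0$, $DF(t,1)=(n(t-2),0)$ and $DF(1,0)=(n,0)$. The cone $C(y)$ avoids the lines $1<t<3$, so nonzero vectors of $C(y)$ have nonzero horizontal images, and $\infty\in\operatorname{int}C(0)$.
\item On $R_2$, for $|t|\le1$, the image of $(t,1)$ is $(X,Y)=(nt-2n(1-\psi),G\psi)$ with $X\le n(2\psi-1)$. It is based at height $g(y)\in[-b_0,b_0]$, where $\operatorname{int}C$ is the complement of $\{1\le t\le3\}$. If $\psi>0$, then $X\le n\psi<G\psi=Y$, so the image line has parameter $X/Y<1$. If $\psi=0$, then $X\le-n$ and $Y=0$, so the image is nonzero and horizontal. In both cases it lies in the interior.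
\item On $R_3$ we have $DF=\operatorname{diag}(n,G)$, so a line with $|t|\le1$ goes to a line with parameter of modulus $n|t|/G<1$, which is interior to the cone at every height.
\end{itemize}

\emph{Expansion.} By compactness there is $c\in(0,n]$ with $|DFw|\ge c|w|$ for $w\in C$. Let $w\in C$ be based at $p$, and let $k_0\in\{0,1,\dots,\infty\}$ be the first time at which the orbit of $p$ is outside $R_3\cup SR_3$. On $R_3\cup SR_3$ the derivative is $\operatorname{diag}(n,G)$ and the cone is $\{|t|\le1\}$. So if $k_0\ge1$, the vertical component of $w$ has modulus at least $|w|/\sqrt2$ and is multiplied by $G>n$ at each of the first $k_0$ steps. Hence $|DF^kw|\ge n^k|w|/\sqrt2$ for $k\le k_0$. At time $k_0$ the orbit is, up to $S$, in $R_1\cup R_2$. Since $F(R_2)\subset R_1$ and $F$ maps $R_1$ into the circle $y=0$ with horizontal image vectors, at time $k_0+2$ the orbit is, up to $S$, on the invariant circle $y=0$ and the vector is horizontal. From then on it is multiplied by $n$ at each step. The two intermediate steps multiply the norm by at least $c$ each. Therefore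
\[
|DF^kw|\ge\frac{1}{\sqrt2}\Bigl(\frac cn\Bigr)^2n^k|w|\qquad(w\in C,\ k\ge0).
\]
For large $\ell$ the factor exceeds $4$, and \eqref{eq:cone} for $F^\ell$ follows by iterating the case $\ell=1$. So $F$ is partially hyperbolic.

\emph{Non-transitivity.} An orbit that enters the open band $\{|y|<b_1\}$ stays on the circle $y=0$ afterwards, so it lies in the union of a finite set and a circle. An orbit that never enters misses an open set. Neither is dense.

\emph{The Klein bottle.} The map $(x,y)\mapsto[x,2y]$ is a two-fold covering $\mathbb{T}^2\to\mathbb{K}^2$ with deck transformation $S$, because the rescaling of $y$ by $2$ takes $\mathbb{Z}^2$ to $\Lambda_0$ and $S$ to $\beta$. The maps $F_\tau$ commute with $S$, so they descend to a homotopy from $[x,y]\mapsto[nx,ny]$ to a $C^1$ map $\bar F$. The cone field descends since it is $S$-invariant, and \eqref{eq:cone} and the critical points pass to $\bar F$ since the covering is a local diffeomorphism. The rescaling multiplies norms by factors in $[1,2]$, so $D\bar F^\ell$ expands cone vectors by a factor of at least $2$. The image of the band is open and is mapped by $\bar F$ into the image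 of the circle $y=0$, which is invariant, so $\bar F$ is not transitive.
\end{proof}

\begin{remark}\label{rem:example}
The objects of Sections~\ref{sec:models}--\ref{sec:K} are explicit in this example. Let $C^+(y)$ be the half of $C(y)$ containing $(0,1)$. It is $\mathbb{Z}^2$-periodic, and the sign $\epsilon$ in the proof of Lemma~\ref{lem:reduce} is $+1$, as one sees on $R_3$. So (S) holds with $f(x,y)=(nx+\varphi(y),g(y))$, $B=nI$, $\Lambda=\mathbb{Z}^2$. At $y=0$ the half-cone runs counterclockwise from $(1,1)$ to $-(3,1)$ and contains $(-1,0)$ in its interior, which is assumption (a) of Section~\ref{sec:models}. At the heights $y\in\frac14+\frac12\mathbb{Z}$ all nonzero vectors of $C^+$ point upward, so no $C^+$-curve crosses these heights downward, and assumption (b) holds with $b=\frac12$. The line $y=0$ traversed to the left, the line $y=\frac12$ traversed to the right, and any vertical line traversed upward are tangent to $C^+$. By Lemma~\ref{lem:K}(b), $K$ contains $(-1,0)$, $(1,0)$ and $(0,1)$, and since $K$ is a convex cone other than the plane, it is the closed upper half-plane. Thus $\eta$ is a positive multiple of the height,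 and the corresponding limit $\lim_kn^{-k}g^k(y)$ vanishes on the band $|y|\le b_1$.
\end{remark}

\begin{thebibliography}{9}

\bibitem{LR}
Cristina Lizana, Wagner Ranter,
\emph{New classes of $C^1$ robustly transitive maps with persistent critical points},
arXiv:1902.06781 (2019).

\end{thebibliography}
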